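# Abelian generic stabilizers and the inequality $\rho_{\mathfrak h}\le\rho_V$

## 1. The inequality for $\mathfrak{sl}_2(\mathbb R)$

Let $\mathfrak h=\mathfrak{sl}_2(\mathbb R)$ with its usual basis $H,E,F$, where $H=\mathrm{diag}(1,-1)$, and let $V$ be a finite-dimensional real representation that preserves a nondegenerate quadratic form. We ask how small the eigenvalues of $H$ on $V$ can be, given that most vectors of $V$ have a small stabilizer $\mathfrak h_v=\{X\in\mathfrak h: Xv=0\}$. Measure size by
$$\rho_W(H)=\tfrac12\sum(\text{absolute values of the eigenvalues of }H\text{ on }W,\ \text{with multiplicity}).$$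
On $\mathfrak h$ itself the eigenvalues of $\mathrm{ad}\,H$ are $2,0,-2$, so $\rho_{\mathfrak h}(H)=2$.

**Proposition 1.** If $\mathfrak h_v$ is abelian for $v$ in a dense subset of $V$, then $\rho_V(H)\ge 2=\rho_{\mathfrak h}(H)$.

*Proof.* If $V$ were trivial, every $\mathfrak h_v$ would be $\mathfrak{sl}_2(\mathbb R)$, which is not abelian. So $V$ is nontrivial. It is a direct sum of modules $\mathrm{Sym}^d(\mathbb R^2)$, on which $H$ has eigenvalues $d,d-2,\dots,-d$. If some summand has $d\ge2$, the eigenvalues $\pm d$ alone give $\rho_V(H)\ge d\ge2$.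

Otherwise $V$ is a trivial module plus $m\ge1$ copies of $\mathbb R^2$. An invariant pairing between isotypic parts of different types is zero, because each $\mathrm{Sym}^d(\mathbb R^2)$ is self-dual; so the invariant form is nondegenerate on the $\mathbb R^2$-isotypic part. Suppose $m=1$, with invariant symmetric form $q$ on $\mathbb R^2$ and standard basis $e_1,e_2$. Invariance under $H$ gives $2q(e_1,e_1)=0$ and $-2q(e_2,e_2)=0$; invariance under $E$ (where $Ee_2=e_1$) gives $2q(e_1,e_2)=q(Ee_2,e_2)+q(e_2,Ee_2)=0$. So $q=0$, a contradiction. Hence $m\ge2$ and $\rho_V(H)=m\ge2$. $\square$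

The proof used the stabilizers only to know that $V$ is nontrivial, and used the quadratic form to exclude $V=\mathbb R^2$. What changes for a general semisimple $\mathfrak h$?

Nontriviality, even together with faithfulness and irreducibility, is no longer enough. Take $\mathfrak h=\mathfrak{so}(2,3)$ on $V=\mathbb R^5$, and let $X\in\mathfrak h$ have eigenvalues $1,0,0,0,-1$ on $V$. Then $\rho_V(X)=1$. Since $\mathfrak h\cong\Lambda^2\mathbb R^5$, the nonzero eigenvalues of $\mathrm{ad}\,X$ are $1$ and $-1$, three times each, so $\rho_{\mathfrak h}(X)=3$. The inequality fails, and so does the hypothesis: the vectors $v$ with nonzero norm form an open dense set, and their stabilizers $\mathfrak{so}(v^\perp)$ have dimension $6$ and are not abelian. In higher rank the hypothesis on stabilizers must be used in earnest, and the inequality must be proved for a whole vector space of elements $X$ instead of for one line.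

## 2. Abelian stabilizers and the function $\rho$

Let $\mathfrak h$ be a real semisimple Lie algebra and $V$ a finite-dimensional real representation. We call $V$ **orthogonal** if $\mathfrak h$ preserves a nondegenerate quadratic form on $V$ (of any signature).

**Definition (AGS).** $V$ *has AGS in $\mathfrak h$* if the set of $v\in V$ for which $\mathfrak h_v$ is abelian reductive is dense in $V$. Here abelian reductive means that $\mathfrak h_v$ is abelian and that $\mathfrak h$ is a semisimple $\mathfrak h_v$-module under the adjoint action ("$\mathfrak h_v$ is reductive in $\mathfrak h$").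

For example, in $\mathfrak{sl}_2(\mathbb R)$ the line $\mathbb RH$ is abelian reductive, while $\mathbb RE$ is abelian but not reductive in $\mathfrak{sl}_2(\mathbb R)$, since $\mathrm{ad}\,E$ is nilpotent and nonzero.

**Definition ($\rho$).** A *Cartan subspace* $\mathfrak a_{\mathfrak h}\subset\mathfrak h$ is a maximal abelian subspace consisting of elements that act semisimply with real eigenvalues in the adjoint representation. For a finite-dimensional representation $W$ and $X\in\mathfrak a_{\mathfrak h}$,
$$\rho_W(X):=\tfrac12\sum_\lambda m_\lambda|\lambda(X)|,$$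
where $\lambda$ runs over the weights of $\mathfrak a_{\mathfrak h}$ in $W$, with multiplicities $m_\lambda$. Equivalently, $\rho_W(X)$ is half the sum of the absolute values of the eigenvalues of $X$ on $W$, with multiplicity. Put $\rho_{\mathfrak h}:=\rho_{\mathrm{ad}}$. We write $\rho_{\mathfrak h}\le\rho_V$ if $\rho_{\mathfrak h}(X)\le\rho_V(X)$ for all $X\in\mathfrak a_{\mathfrak h}$.

For $\mathfrak{sl}_n(\mathbb R)$ one may take for $\mathfrak a_{\mathfrak h}$ the diagonal matrices of trace $0$; if $\mathfrak h$ is compact, $\mathfrak a_{\mathfrak h}=0$.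

These notions come from Yves Benoist, Toshiyuki Kobayashi, "Tempered homogeneous spaces III", arXiv:2009.10389 (2020). A result stated there says that if $V$ is orthogonal and $\rho_{\mathfrak h}\le\rho_V$, then the set of $v$ for which $\mathfrak h_v$ is amenable and reductive is dense, and that the converse of this implication fails in general. The conjecture posed there is the implication
$$V\text{ has AGS in }\mathfrak h\ \Longrightarrow\ \rho_{\mathfrak h}\le\rho_V$$
for orthogonal $V$. We prove it, in the following form.

**Theorem A.** Let $V$ be an orthogonal representation of a real semisimple Lie algebra $\mathfrak h$. If $\mathfrak h_v$ is abelian for all $v$ in a dense subset of $V$ (in particular if $V$ has AGS), then $\rho_{\mathfrak h}\le\rho_V$ on $\mathfrak a_{\mathfrak h}$.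

**Theorem B.** For $\mathfrak h,V$ as in Theorem A, the following are equivalent:

1. $V$ has AGS in $\mathfrak h$;
2. $\mathfrak h_v$ is abelian for $v$ in a dense subset of $V$;
3. $\rho_{\mathfrak h_{\mathbb C}}\le\rho_{V_{\mathbb C}}$ on a Cartan subspace $\mathfrak a_{\mathfrak h_{\mathbb C}}$ of $\mathfrak h_{\mathbb C}$ (multiplicities counted over $\mathbb C$).

In particular, if $\mathfrak h$ is split, then AGS $\iff\rho_{\mathfrak h}\le\rho_V$. If $\mathfrak g$ is complex semisimple and $W$ is a complex representation with an invariant nondegenerate complex quadratic form, then $\mathfrak g_w$ is abelian reductive for generic $w$ $\iff\rho_{\mathfrak g}\le\rho_W$.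

## 3. What the orbit map sees, and what it misses

The natural link between $\mathfrak h$ and $V$ is the orbit map $\mathfrak h\to V$, $Z\mapsto Zv$. It induces an isomorphism $\mathfrak h/\mathfrak h_v\cong\mathfrak hv$. If $X\in\mathfrak a_{\mathfrak h}$ kills $v$, then $XZv=[X,Z]v$, so this isomorphism is $X$-equivariant. If moreover $\mathfrak h_v$ is abelian, $X$ acts by $0$ on $\mathfrak h_v$, and therefore
$$\rho_{\mathfrak h}(X)=\rho_{\mathfrak h/\mathfrak h_v}(X)=\rho_{\mathfrak hv}(X)\le\rho_V(X).$$
So the inequality holds at every $X$ that lies in some abelian stabilizer.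

This stops at once, because there may be no such $X\ne0$. Let $\mathfrak{sl}_2(\mathbb R)$ act by left multiplication on $V=M_2(\mathbb R)$; the determinant is an invariant nondegenerate quadratic form. If $\det v\ne0$ then $\mathfrak h_v=0$, so AGS holds. But $Hv=0$ only for $v=0$, whose stabilizer is all of $\mathfrak h$. The orbit map says nothing about $H$, and yet $\rho_V(H)=2=\rho_{\mathfrak h}(H)$ is a case of equality.

The computation has a version for special vectors. If $Xv_0=0$ and $\mathfrak l:=\mathfrak h_{v_0}$ is arbitrary, counting eigenvalues gives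
$$\rho_V(X)-\rho_{\mathfrak h}(X)=\rho_{V/\mathfrak hv_0}(X)-\rho_{\mathfrak l}(X),\tag{1}$$
since the contribution of $\mathfrak hv_0\cong\mathfrak h/\mathfrak l$ cancels. The problem for $(\mathfrak h,V)$ at $X$ has become the same problem for the smaller algebra $\mathfrak l$ acting on $V/\mathfrak hv_0$. This suggests an induction, and three questions arise.

First, is the new pair of the same kind as the old one? Not always. Let $\mathfrak h=\mathfrak{sl}_2(\mathbb R)\oplus\mathfrak{sl}_2(\mathbb R)$ act on $V=\mathfrak h$ with the Killing form, and take $X=(H,0)$, $v_0=(0,E)$. Then $Xv_0=0$, but $\mathfrak l=\mathfrak{sl}_2(\mathbb R)\oplus\mathbb RE$ is not reductive in $\mathfrak h$. Moreover $\mathfrak hv_0=0\oplus\mathrm{span}(H,E)$ has orthogonal $\mathfrak{sl}_2(\mathbb R)\oplus\mathbb RE$, which meets it, so there is no orthogonal complement on which $\mathfrak l$ could act. Second, does the hypothesis on stabilizers pass to the new pair? Third, what can be done if $X$ kills no nonzero vector?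

The first difficulty disappears if $\mathfrak h$ is compact and $V$ is Euclidean. The elements of a compact algebra have imaginary eigenvalues, and only absolute values enter $\rho$; so we shall multiply $X$ by $i$ inside $\mathfrak h_{\mathbb C}$ and work in a compact real form. Sections 4 to 7 treat compact Lie algebras, and Sections 8 to 10 make the translation.

## 4. A criterion for compact Lie algebras

A *compact Lie algebra* $\mathfrak k$ is a finite-dimensional real Lie algebra with an ad-invariant inner product; subalgebras of compact Lie algebras are compact. An *orthogonal $\mathfrak k$-module* is a finite-dimensional Euclidean space $E$ with a homomorphism $\mathfrak k\to\mathfrak{so}(E)$. For instance, $\mathfrak{so}(n)$ with the inner product $-\mathrm{tr}(XY)$ is compact, and $\mathbb R^n$ is an orthogonal module. An abelian $\mathfrak k$ is compact too, so compact algebras need not be semisimple.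

We recall that $\mathfrak k=\mathfrak z\oplus[\mathfrak k,\mathfrak k]$ with $\mathfrak z$ the center and $[\mathfrak k,\mathfrak k]$ semisimple, and that if $\mathfrak t$ is a maximal abelian subalgebra, then $\mathfrak t\supset \mathfrak z$ and the complexification of $\mathfrak t\cap[\mathfrak k,\mathfrak k]$ is a Cartan subalgebra of $[\mathfrak k,\mathfrak k]_{\mathbb C}$. In particular, if $\dim\mathfrak t=1$, then either $\mathfrak z\neq 0$, so $[\mathfrak k,\mathfrak k]$ has rank $0$ and $\mathfrak k\cong\mathbb R$; or $\mathfrak z=0$, $\mathfrak k_{\mathbb C}\cong\mathfrak{sl}_2(\mathbb C)$ and $\mathfrak k\cong\mathfrak{su}(2)$.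

A skew operator $A$ on a Euclidean space is diagonalizable over $\mathbb C$ with imaginary eigenvalues. Let $\|A\|_1$ be the sum of the absolute values of its complex eigenvalues, with multiplicity. It is additive along invariant subspaces and quotients. For $Y\in\mathfrak k$, the operators $Y|_E$ and $\mathrm{ad}_{\mathfrak k}Y$ are skew, and we put
$$f_{\mathfrak k,E}(Y):=\|Y|_E\|_1-\|\mathrm{ad}_{\mathfrak k}Y\|_1 .$$

**Theorem C.** Let $E$ be an orthogonal module of a compact Lie algebra $\mathfrak k$. Then $\mathfrak k_e$ is abelian for $e$ in a dense subset of $E$ $\iff$ $f_{\mathfrak k,E}(Y)\ge0$ for all $Y\in\mathfrak k$.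

**A test by hand.** Let $\mathfrak k=\mathfrak{so}(n)$, $n\ge3$, act on $E=(\mathbb R^n)^{\oplus p}$. If $p\le n$, a generic $e$ consists of $p$ independent vectors and $\mathfrak k_e\cong\mathfrak{so}(n-p)$; if $p>n$, generically $\mathfrak k_e=0$. So the generic stabilizer is abelian exactly when $p\ge n-2$. Now take $Y$ with rotation angles $\theta_1,\dots,\theta_r$, $r=\lfloor n/2\rfloor$. Then $\|Y|_E\|_1=2p\sum|\theta_i|$. On $\mathfrak{so}(n)\cong\Lambda^2\mathbb R^n$ the nonzero eigenvalues are among $\pm i(\theta_j+\theta_k)$, $\pm i(\theta_j-\theta_k)$ for $j<k$, together with $\pm i\theta_j$ if $n$ is odd. Since $|a+b|+|a-b|=2\max(|a|,|b|)$,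
$$\|\mathrm{ad}\,Y\|_1=4\sum_{j<k}\max(|\theta_j|,|\theta_k|)+2\delta\sum_j|\theta_j|,\qquad \delta=n-2r .$$
Write $p=n-2+q=2(r-1)+\delta+q$ and use $(r-1)\sum|\theta_j|=\sum_{j<k}(|\theta_j|+|\theta_k|)$. The result is
$$f_{\mathfrak k,E}(Y)=4\sum_{j<k}\min(|\theta_j|,|\theta_k|)+2q\sum_j|\theta_j| .$$
If $q\ge0$ this is nonnegative; if $q<0$ it equals $2q<0$ at $\theta=(1,0,\dots,0)$. So $f\ge0$ exactly when $p\ge n-2$, as Theorem C says. Two features are worth noticing. The critical $Y$ is one with a large kernel. And on the cone where all $\theta_j\ge0$, the function $f$ is concave, as a sum of minima and a linear function.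

## 5. Passing to the slice at a special vector

Throughout this section $E$ is an orthogonal module of a compact Lie algebra $\mathfrak k$, $e_0\in E$, and
$$\mathfrak l:=\mathfrak k_{e_0},\qquad N:=(\mathfrak ke_0)^\perp\subset E .$$
The first lemma is the identity (1) in the compact setting, where $N$ is a genuine complement.

**Lemma 2 (slice identity).** $N$ is $\mathfrak l$-stable, and $f_{\mathfrak k,E}(Y)=f_{\mathfrak l,N}(Y)$ for all $Y\in\mathfrak l$.

*Proof.* For $Z\in\mathfrak l$ and $W\in\mathfrak k$ we have $ZWe_0=[Z,W]e_0+WZe_0=[Z,W]e_0$. So $\mathfrak ke_0$ is $\mathfrak l$-stable, and its orthogonal $N$ is $\mathfrak l$-stable because $\mathfrak l$ acts by skew operators. The same formula shows that $W\mapsto We_0$ induces an $\mathfrak l$-isomorphism $\mathfrak k/\mathfrak l\cong\mathfrak ke_0$. For $Y\in\mathfrak l$, additivity along $E=\mathfrak ke_0\oplus N$ and along $\mathfrak l\subset\mathfrak k$ gives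
$$\|Y|_E\|_1=\|Y|_{\mathfrak k/\mathfrak l}\|_1+\|Y|_N\|_1,\qquad \|\mathrm{ad}_{\mathfrak k}Y\|_1=\|Y|_{\mathfrak k/\mathfrak l}\|_1+\|\mathrm{ad}_{\mathfrak l}Y\|_1 .$$
Subtract. $\square$

The second lemma says that the hypothesis survives the passage to $(\mathfrak l,N)$, even though $e_0$ itself may be very special.

**Lemma 3.** If $S:=\{e\in E:\mathfrak k_e\text{ abelian}\}$ is dense in $E$, then $\{n\in N:\mathfrak l_n\text{ abelian}\}$ is dense in $N$.

*Proof.* For $W\in\mathfrak k$ let $\exp(W)$ be the exponential of the operator $W$ on $E$. Since $e^{\mathrm{ad}W}Z$ acts on $E$ as $\exp(W)Z\exp(-W)$, we have $\mathfrak k_{\exp(W)e}=e^{\mathrm{ad}W}\mathfrak k_e$. So $S$ is invariant under all $\exp(W)$.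

Consider $\Phi:\mathfrak k\times N\to E$, $\Phi(W,n)=\exp(W)(e_0+n)$. Its differential at $(0,0)$ is $(W,n)\mapsto We_0+n$, which is surjective because $E=\mathfrak ke_0\oplus N$. Hence $\Phi$ is a submersion, and so an open map, on some open neighborhood $A\times B$ of $(0,0)$. Suppose a nonempty open $O\subset B$ satisfied $(e_0+O)\cap S=\emptyset$. Then $\Phi(A\times O)$ would be a nonempty open subset of $E$, disjoint from $S$ by the invariance of $S$. This contradicts density. So $e_0+n\in S$ for $n$ in a dense subset of $B$. For these $n$, an element of $\mathfrak l_n$ kills both $e_0$ and $n$, so $\mathfrak l_n\subset\mathfrak k_{e_0+n}$ is abelian.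

It remains to leave $B$. Let $O'\subset N$ be nonempty and open, and pick $n'\in O'$. For small $s>0$ we have $sn'\in B$, so $sO'\cap B$ is a nonempty open subset of $B$ and contains some $n$ with $\mathfrak l_n$ abelian. Then $s^{-1}n\in O'$ and $\mathfrak l_{s^{-1}n}=\mathfrak l_n$ is abelian. $\square$

## 6. Abelian stabilizers force $f\ge0$

We prove ($\Rightarrow$) of Theorem C by induction on $\dim\mathfrak k$, for all orthogonal modules at once. The case $\mathfrak k=0$ is trivial. Let $\mathfrak k\ne0$, let $E$ satisfy the hypothesis, and assume the statement for all compact algebras of smaller dimension.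

**Step 0: reduction to $E$ faithful.** This will guarantee that there are enough weights. The kernel $\mathfrak c$ of $\mathfrak k\to\mathfrak{so}(E)$ lies in every $\mathfrak k_e$, and some $\mathfrak k_e$ is abelian, so $\mathfrak c$ is an abelian ideal. For the ad-invariant inner product, $\mathfrak k':=\mathfrak c^\perp$ is also an ideal, and $[\mathfrak c,\mathfrak k']\subset\mathfrak c\cap\mathfrak k'=0$; so $\mathfrak c$ is central and $\mathfrak k=\mathfrak c\oplus\mathfrak k'$. Let $Y=c+Y'$ with $c\in\mathfrak c$, $Y'\in\mathfrak k'$. Then $Y$ acts on $E$ as $Y'$, and $\mathrm{ad}\,Y=\mathrm{ad}\,Y'$ is zero on $\mathfrak c$, so $f_{\mathfrak k,E}(Y)=f_{\mathfrak k',E}(Y')$. Also $\mathfrak k'_e\subset\mathfrak k_e$ is abelian for $e$ in a dense set. If $\mathfrak c\ne0$, the induction hypothesis for $(\mathfrak k',E)$ finishes the proof. So assume $E$ is faithful.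

**Step 1: reduction to $E^{\mathfrak k}=0$.** This will guarantee that stabilizers of nonzero vectors are proper. Write $E=E^{\mathfrak k}\oplus E'$ with $E'$ the orthogonal complement. Every $Y$ is zero on $E^{\mathfrak k}$, so replacing $E$ by $E'$ changes neither $f$ nor faithfulness, and $E'^{\,\mathfrak k}=0$. For $e_0\in E^{\mathfrak k}$ and $e'\in E'$ we have $\mathfrak k_{e_0+e'}=\mathfrak k_{e'}$. If $O'\subset E'$ is nonempty and open, then $E^{\mathfrak k}+O'$ is open in $E$ and contains a vector $e_0+e'$ with abelian stabilizer; so $O'$ contains $e'$ with $\mathfrak k_{e'}$ abelian, and the hypothesis persists. So assume $E^{\mathfrak k}=0$. Since $E$ is faithful and $\mathfrak k\ne0$, we have $E\ne0$.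

**Step 2: if $Y\in\mathfrak k$ has nonzero kernel in $E$, then $f_{\mathfrak k,E}(Y)\ge0$.** Here the slice does the work. Choose $0\ne e_0\in\ker(Y|_E)$ and let $\mathfrak l=\mathfrak k_{e_0}\ni Y$. Since $E^{\mathfrak k}=0$, $\mathfrak l\subsetneq\mathfrak k$. By Lemma 3 the pair $(\mathfrak l,N)$ satisfies the hypothesis, so the induction hypothesis and Lemma 2 give $f_{\mathfrak k,E}(Y)=f_{\mathfrak l,N}(Y)\ge0$.

**Step 3: weights.** To treat a $Y$ without kernel we place it in a family. Let $\mathfrak t\ni Y$ be a maximal abelian subalgebra of $\mathfrak k$. The elements of $\mathfrak t$ act on $E_{\mathbb C}$ and $\mathfrak k_{\mathbb C}$ by commuting skew-Hermitian operators, so they are simultaneously diagonalizable with eigenvalues $i\lambda(H)$, respectively $i\alpha(H)$, for finite multisets of real linear forms $\lambda,\alpha$ on $\mathfrak t$. Thus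
$$\|H|_E\|_1=\sum_\lambda|\lambda(H)|,\qquad\|\mathrm{ad}_{\mathfrak k}H\|_1=\sum_\alpha|\alpha(H)|\qquad(H\in\mathfrak t).$$
Let $\Lambda$ be the set of nonzero weights $\lambda$ of $E_{\mathbb C}$. An $H\in\mathfrak t$ killed by all of $\Lambda$ acts by zero on $E$, so $H=0$ by faithfulness. Hence $\Lambda$ spans $\mathfrak t^*$. Note also that if $\lambda(H)=0$ for some $\lambda\in\Lambda$, then $H$ has nonzero kernel in $E_{\mathbb C}$, hence in $E$, and Step 2 gives $f(H)\ge0$.

**Step 4: the case $\dim\mathfrak t\ge2$.** We write $Y$ as a convex combination of two elements to which Step 2 applies, inside a region where $f$ is concave. If some $\lambda\in\Lambda$ vanishes at $Y$, we are done by Step 3. Otherwise choose signs $\epsilon_\lambda$ with $\mu_\lambda:=\epsilon_\lambda\lambda$ positive at $Y$ for every $\lambda\in\Lambda$, and let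
$$C=\{H\in\mathfrak t:\mu_\lambda(H)\ge0\ \text{ for all }\lambda\in\Lambda\}\ni Y .$$
On the convex cone $C$, $\|H|_E\|_1$ is a sum of the linear functions $\mu_\lambda(H)$, with multiplicity, so it is linear, while $\|\mathrm{ad}_{\mathfrak k}H\|_1$ is convex. So $f=f_{\mathfrak k,E}$ is concave on $C$.

Since $\Lambda$ spans $\mathfrak t^*$ and $\dim\mathfrak t\ge2$, there are linearly independent forms among the $\mu_\lambda$, say $\mu_1,\mu_2$. Choose $H'\in\mathfrak t$ with $\mu_1(H')=-1$ and $\mu_2(H')=1$. The set of $s\in\mathbb R$ with $Y+sH'\in C$ is a closed interval. It is bounded, because $\mu_1(Y+sH')<0$ for large $s$ and $\mu_2(Y+sH')<0$ for $s$ very negative. It contains a neighborhood of $0$, because all the finitely many $\mu_\lambda$ are positive at $Y$. So it is $[s_-,s_+]$ with $s_-<0<s_+$. At each endpoint some $\mu_\lambda$ vanishes, since otherwise all would be positive there and the interval could be extended. Put $H_\pm=Y+s_\pm H'$. By Step 3, $f(H_\pm)\ge0$. Since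
$$Y=\frac{s_+}{s_+-s_-}\,H_-+\frac{-s_-}{s_+-s_-}\,H_+,$$
concavity on $C$ gives
$$f(Y)\ge\frac{s_+}{s_+-s_-}\,f(H_-)+\frac{-s_-}{s_+-s_-}\,f(H_+)\ge0 .$$

**Step 5: the case $\dim\mathfrak t=1$.** On a line there is no room to move $Y$, and we argue as in Section 1. By Section 4, $\mathfrak k\cong\mathbb R$ or $\mathfrak k\cong\mathfrak{su}(2)$. If $\mathfrak k\cong\mathbb R$, then $\mathrm{ad}=0$ and $f\ge0$. Let $\mathfrak k\cong\mathfrak{su}(2)$. Since $f(cY)=|c|f(Y)$, and $f(0)=0$, we may scale $Y\neq 0$ so that $\mathrm{ad}\,Y$ has eigenvalues $0,\pm2i$; then $\|\mathrm{ad}\,Y\|_1=4$. On the irreducible complex module $S^d$ of dimension $d+1$, $Y$ has eigenvalues $id,i(d-2),\dots,-id$. If $E_{\mathbb C}$ contains some $S^d$ with $d\ge2$, then $\|Y|_E\|_1\ge2d\ge4$.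

Otherwise, $E$ being faithful, $E_{\mathbb C}$ has an $S^1$-isotypic component $mS^1$ with $m\ge1$. Complex conjugation of $E_{\mathbb C}$ commutes with $\mathfrak{su}(2)$ and carries a copy of $S^1$ to a copy of $\overline{S^1}$; this is irreducible of dimension $2$, so $\overline{S^1}\cong S^1$. Hence the component is stable under conjugation and is the complexification of a submodule $E_1\subset E$ with $\dim_{\mathbb R}E_1=2m$. If $m=1$, then $\mathfrak{su}(2)\to\mathfrak{so}(E_1)\cong\mathbb R$ is zero, because $\mathfrak{su}(2)=[\mathfrak{su}(2),\mathfrak{su}(2)]$; but $S^1$ is nontrivial, a contradiction. So $m\ge2$ and $\|Y|_E\|_1\ge2m\ge4$. In all cases $f(Y)\ge0$. $\square$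

## 7. $f\ge0$ forces abelian stabilizers

Let $\Omega_E$ be the set of $e\in E$ with $\dim\mathfrak k_e$ minimal. It is open and dense, because the rank of $W\mapsto We$ is maximal off a proper algebraic subset. The point of the next lemma is that at $e\in\Omega_E$ the slice carries no information.

**Lemma 4.** If $e\in\Omega_E$, then $\mathfrak l=\mathfrak k_e$ acts trivially on $N=(\mathfrak ke)^\perp$.

*Proof.* Let $Z\in\mathfrak l$, $n\in N$. We first construct a smooth curve $Z_s\in\mathfrak k$, for small $s$, with $Z_0=Z$ and $Z_s(e+sn)=0$. Let $A_s:\mathfrak k\to E$, $A_sW=W(e+sn)$, let $\mathfrak m$ be a linear complement of $\mathfrak l=\ker A_0$ in $\mathfrak k$, and let $\pi:E\to\mathfrak ke$ be the orthogonal projection. The map $\pi A_0|_{\mathfrak m}:\mathfrak m\to\mathfrak ke$ is bijective, so $\pi A_s|_{\mathfrak m}$ is bijective for small $s$. Put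
$$Z_s=Z-(\pi A_s|_{\mathfrak m})^{-1}\pi A_sZ .$$
This is smooth in $s$, and $Z_0=Z$ since $A_0Z=0$. By construction $\pi A_sZ_s=0$. For small $s$ we have $e+sn\in\Omega_E$, so $A_s$ has rank $\dim\mathfrak m$; hence its image is $A_s(\mathfrak m)$, on which $\pi$ is injective. So $A_sZ_s=0$.

Differentiating $Z_s(e+sn)=0$ at $s=0$ gives $Zn+Z_0'e=0$. Here $Zn\in N$ by Lemma 2 and $Z_0'e\in\mathfrak ke=N^\perp$. So $Zn=0$. $\square$

*Proof of Theorem C, ($\Leftarrow$).* Assume $f_{\mathfrak k,E}\ge0$. For $e\in\Omega_E$ and $Y\in\mathfrak l=\mathfrak k_e$, Lemmas 2 and 4 give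
$$0\le f_{\mathfrak k,E}(Y)=f_{\mathfrak l,N}(Y)=-\|\mathrm{ad}_{\mathfrak l}Y\|_1 .$$
So the skew operator $\mathrm{ad}_{\mathfrak l}Y$ is zero for every $Y\in\mathfrak l$, that is, $\mathfrak l$ is abelian. Since $\Omega_E$ is dense, this proves the claim. $\square$

For later use we record what was shown: if $f_{\mathfrak k,E}\ge0$ and $e\in\Omega_E$, then $\mathfrak k_e$ is abelian and acts trivially on $(\mathfrak ke)^\perp$.

## 8. A Euclidean real form of a complex orthogonal representation

Let $\mathfrak g$ be complex semisimple and $W$ a finite-dimensional complex representation with an invariant nondegenerate symmetric bilinear form $b$.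

**Hyperbolic elements.** Call $X\in\mathfrak g$ *hyperbolic* if $\mathrm{ad}\,X$ is semisimple with real eigenvalues. Such an $X$ lies in a Cartan subalgebra $\mathfrak t$, and then in
$$\mathfrak t_{\mathbb R}:=\{H\in\mathfrak t:\alpha(H)\in\mathbb R\text{ for all roots }\alpha\},$$
the real span of the coroots. Weights of representations are rational combinations of roots, so $X$ has real eigenvalues in every representation. More generally, a Cartan subspace of $\mathfrak g$ consists of commuting semisimple elements, hence lies in a common Cartan subalgebra $\mathfrak t$, hence in $\mathfrak t_{\mathbb R}$, and by maximality equals $\mathfrak t_{\mathbb R}$. Conversely each $\mathfrak t_{\mathbb R}$ is a Cartan subspace, since all the $\mathfrak t_{\mathbb R}$ have the same real dimension. As Cartan subalgebras are conjugate under inner automorphisms, all Cartan subspaces of $\mathfrak g$ are conjugate. Finally, there is a compact real form $\mathfrak u$ of $\mathfrak g$ containing $i\mathfrak t_{\mathbb R}$ (Helgason, *Differential Geometry, Lie Groups, and Symmetric Spaces*, Thm. III.6.3).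 For $\mathfrak g=\mathfrak{sl}_2(\mathbb C)$ with diagonal $\mathfrak t$, we have $\mathfrak t_{\mathbb R}=\mathbb RH$ and $\mathfrak u=\mathfrak{su}(2)\ni iH$. Multiplicities on $\mathfrak g$ and $W$ are counted over $\mathbb C$.

**Construction of $E$.** Fix a compact form $\mathfrak u$. We want a real form of $W$ on which $\mathfrak u$ acts by skew operators of a Euclidean space; this is where the form $b$ is used. Choose a Hermitian inner product $\langle\,,\rangle$ on $W$, linear in the first variable, for which $\mathfrak u$ acts by skew-Hermitian operators (average over the simply connected group of $\mathfrak u$, which is compact). Define $J:W\to W$ by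
$$b(x,y)=\langle x,Jy\rangle .$$
Since $b(x,cy)=c\,b(x,y)=\langle x,\bar c\,Jy\rangle$, $J$ is antilinear; it is bijective because $b$ is nondegenerate. For $Y\in\mathfrak u$,
$$\langle x,JYy\rangle=b(x,Yy)=-b(Yx,y)=-\langle Yx,Jy\rangle=\langle x,YJy\rangle,$$
so $J$ commutes with $\mathfrak u$. The symmetry of $b$ reads $\langle x,Jy\rangle=\langle y,Jx\rangle$. Replacing $x$ by $Jx$,
$$\langle y,J^2x\rangle=\langle Jx,Jy\rangle .$$
The operator $J^2$ is complex linear. Exchanging $x$ and $y$ gives $\langle x,J^2y\rangle=\langle Jy,Jx\rangle=\overline{\langle Jx,Jy\rangle}=\overline{\langle y,J^2x\rangle}=\langle J^2x,y\rangle$, so $J^2$ is self-adjoint, and $\langle x,J^2x\rangle=\langle Jx,Jx\rangle>0$ for $x\ne0$, so it is positive definite.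

Let $P=(J^2)^{1/2}$, which acts by $\sqrt\mu$ on the $\mu$-eigenspace of $J^2$. If $J^2v=\mu v$ with $\mu$ real, then $J^2(Jv)=J(\mu v)=\mu Jv$, so $J$ preserves the eigenspaces; $\mathfrak u$ does too, since it commutes with $J^2$. As the numbers $\sqrt\mu$ are real, both $J$ and $\mathfrak u$ commute with $P$. Hence $j:=JP^{-1}$ is antilinear, commutes with $\mathfrak u$, and $j^2=J^2P^{-2}=1$. Put $E:=\ker(j-1)$. It is $\mathfrak u$-stable, $W=E\oplus iE$ because $j$ is an antilinear involution, and $\mathrm{Re}\langle\,,\rangle$ makes $E$ an orthogonal $\mathfrak u$-module.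

**The dictionary.** For $e\in E$ and $Y\in\mathfrak u$,
$$\mathfrak g_e=(\mathfrak u_e)_{\mathbb C},\qquad\rho_W(iY)=\tfrac12\|Y|_E\|_1,\qquad\rho_{\mathfrak g}(iY)=\tfrac12\|\mathrm{ad}_{\mathfrak u}Y\|_1 .\tag{2}$$
For the first: if $A,B\in\mathfrak u$, then $(A+iB)e=Ae+iBe$ with $Ae,Be\in E$, so this vanishes exactly when $Ae=Be=0$. For the others: $W=E_{\mathbb C}$ and $\mathfrak g=\mathfrak u_{\mathbb C}$, and the eigenvalues of $iY$ are $i$ times those of $Y$, with the same absolute values.

## 9. The equivalence over $\mathbb C$

**Theorem D.** Let $\mathfrak g,W$ be as in Section 8. The following are equivalent: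

* (i) $\mathfrak g_w$ is abelian and reductive in $\mathfrak g$ for all $w$ in a nonempty Zariski-open subset of $W$;
* (ii) $D:=\{w\in W:\mathfrak g_w\text{ abelian}\}$ is Zariski dense in $W$;
* (iii) $\rho_{\mathfrak g}\le\rho_W$ on $\mathfrak a_{\mathfrak g}$.

*Proof.* Let $\Omega\subset W$ be the nonempty Zariski-open set where $\dim\mathfrak g_w$ takes its minimal value $m$. For any real form $E$ of $W$, a nonzero polynomial on $W=E_{\mathbb C}$ does not vanish identically on $E$. So $E\cap\Omega$ is the complement in $E$ of a proper real algebraic subset, and it is dense in $E$.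

**(i)$\Rightarrow$(ii).** A nonempty Zariski-open subset of $W$ is Zariski dense.

**(ii)$\Rightarrow$(iii): first, $\Omega\subset D$.** We need abelian stabilizers on $E$, while (ii) speaks only of some dense subset of $W$. The map $Z\mapsto Zw$ has a matrix that is linear in $w$ and has rank $r=\dim\mathfrak g-m$ for $w\in\Omega$. Where a given $r\times r$ minor $\delta(w)$ is nonzero, Cramer's rule gives a basis $Z_1(w),\dots,Z_m(w)$ of $\mathfrak g_w$ whose coordinates are polynomials divided by $\delta(w)$; and $w\in D$ means $[Z_a(w),Z_b(w)]=0$ for all $a,b$. These open sets cover $\Omega$, so $D\cap\Omega$ is closed in $\Omega$. It is also dense in $\Omega$, because every nonempty open subset of $\Omega$ is open in $W$ and meets $D$. Hence $\Omega\subset D$.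

**(ii)$\Rightarrow$(iii): the inequality.** Let $X\in\mathfrak a_{\mathfrak g}$. By Section 8 we can choose a compact form $\mathfrak u$ with $Y:=-iX\in\mathfrak u$, and then $E$. For $e$ in the dense subset $E\cap\Omega$ of $E$, $\mathfrak u_e\subset\mathfrak g_e$ is abelian. Theorem C ($\Rightarrow$) gives $f_{\mathfrak u,E}(Y)\ge0$, which by (2) says $\rho_{\mathfrak g}(X)\le\rho_W(X)$.

**(iii)$\Rightarrow$(i): one good vector.** Fix $\mathfrak u$ and $E$. For $Y\in\mathfrak u$, $\mathrm{ad}\,Y$ is skew-Hermitian for a $\mathfrak u$-invariant Hermitian inner product on $\mathfrak g=\mathfrak u_{\mathbb C}$, so $iY$ is hyperbolic, hence conjugate into $\mathfrak a_{\mathfrak g}$. Conjugate elements have the same eigenvalues on $\mathfrak g$ and on $W$, so (iii) and (2) give $f_{\mathfrak u,E}\ge0$ on $\mathfrak u$. Choose $e\in E\cap\Omega$ and put $\mathfrak l=\mathfrak u_e$, $N=(\mathfrak ue)^\perp\subset E$. By (2), $\dim_{\mathbb R}\mathfrak u_{e'}=\dim_{\mathbb C}\mathfrak g_{e'}\ge m$ for all $e'\in E$, with equality at $e$; so $e\in\Omega_E$. By Section 7, $\mathfrak l$ is abelian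 and acts trivially on $N$.

**(iii)$\Rightarrow$(i): from one vector to an open set.** We move $e+N_{\mathbb C}$ around by the group. Let $G$ be the simply connected (algebraic) group of $\mathfrak g$. The morphism $\Psi:G\times N_{\mathbb C}\to W$, $\Psi(g,n)=g(e+n)$, has differential $(Z,n)\mapsto Ze+n$ at $(1,0)$. It is surjective, since $\mathfrak ge+N_{\mathbb C}=(\mathfrak ue\oplus N)_{\mathbb C}=W$. So the image of $\Psi$ contains an open set in the usual topology, $\Psi$ is dominant, and by Chevalley's theorem its image contains a nonempty Zariski-open set $\Omega'$. Let $w=g(e+n)\in\Omega'\cap\Omega$. Since $\mathfrak l_{\mathbb C}$ kills $e$ and $N_{\mathbb C}$,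
$$\mathfrak g_w=\mathrm{Ad}(g)\,\mathfrak g_{e+n}\supseteq\mathrm{Ad}(g)\,\mathfrak l_{\mathbb C},$$
and both ends have dimension $m$, because $w\in\Omega$ and $\dim_{\mathbb C}\mathfrak l_{\mathbb C}=m$. So $\mathfrak g_w=\mathrm{Ad}(g)\mathfrak l_{\mathbb C}$, which is abelian. The operators $\mathrm{ad}\,Z$, $Z\in\mathfrak l$, on $\mathfrak g$ are commuting and skew-Hermitian, hence simultaneously diagonalizable; so $\mathfrak l_{\mathbb C}$, and with it $\mathrm{Ad}(g)\mathfrak l_{\mathbb C}$, is reductive in $\mathfrak g$. Thus (i) holds on $\Omega'\cap\Omega$, which is nonempty because $W$ is irreducible. $\square$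

## 10. Descent to real semisimple algebras

Let $V$ be an orthogonal representation of the real semisimple Lie algebra $\mathfrak h$. Put $\mathfrak g=\mathfrak h_{\mathbb C}$ and $W=V_{\mathbb C}$, with the complexified form, which is invariant and nondegenerate. For $v\in V$ we have $\mathfrak g_v=(\mathfrak h_v)_{\mathbb C}$, by the same computation as for the first part of (2).

**Theorem B, (1)$\Rightarrow$(2).** This is part of the definition of AGS.

**Theorem B, (2)$\Rightarrow$(3).** A polynomial on $W$ that vanishes on a dense subset of $V$ vanishes on $V$ by continuity, hence is $0$. So the dense set in (2) is Zariski dense in $W$, and on it $\mathfrak g_v=(\mathfrak h_v)_{\mathbb C}$ is abelian. Apply Theorem D, (ii)$\Rightarrow$(iii).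

**Theorem B, (3)$\Rightarrow$(1).** By Theorem D there is a nonempty Zariski-open $\Omega''\subset W$ on which stabilizers are abelian and reductive in $\mathfrak g$. As $V$ is a real form of $W$, $V\cap\Omega''$ is dense in $V$. Let $v$ be in it. Then $\mathfrak h_v\subset\mathfrak g_v$ is abelian. Since $\mathfrak g$ is a semisimple module over the complex abelian algebra $\mathfrak g_v$, it is a sum of one-dimensional submodules, so for $Z\in\mathfrak h_v$ the operator $\mathrm{ad}\,Z$ is diagonalizable on $\mathfrak g=\mathfrak h_{\mathbb C}$, and hence semisimple on $\mathfrak h$. A commuting family of semisimple operators acts semisimply, so $\mathfrak h_v$ is reductive in $\mathfrak h$. Thus $V$ has AGS.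

**Theorem A.** Assume that $\mathfrak h_v$ is abelian for $v$ in a dense subset, that is, (2); then (3) holds. Let $X\in\mathfrak a_{\mathfrak h}$. Then $\mathrm{ad}\,X$ is semisimple with real eigenvalues on $\mathfrak h$, hence on $\mathfrak g$. So $X$ is hyperbolic in $\mathfrak g$ and lies in a Cartan subspace of $\mathfrak g$. All of these are conjugate and $\rho_{\mathfrak g},\rho_W$ are invariant under conjugation, so (3) gives $\rho_{\mathfrak g}(X)\le\rho_W(X)$. The eigenvalues of $X$, with multiplicity, on $\mathfrak g=\mathfrak h_{\mathbb C}$ and $W=V_{\mathbb C}$ are those on $\mathfrak h$ and $V$. Hence $\rho_{\mathfrak h}(X)\le\rho_V(X)$. $\square$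

**The remaining assertions of Theorem B.** If $\mathfrak h$ is split, then $(\mathfrak a_{\mathfrak h})_{\mathbb C}$ is a Cartan subalgebra $\mathfrak t$ of $\mathfrak g$ whose roots are real on $\mathfrak a_{\mathfrak h}$. So $\mathfrak a_{\mathfrak h}\subset\mathfrak t_{\mathbb R}$, with equality by dimension, and $\mathfrak a_{\mathfrak h}$ is itself a Cartan subspace of $\mathfrak h_{\mathbb C}$. Condition (3) is then exactly $\rho_{\mathfrak h}\le\rho_V$. The assertion on complex $\mathfrak g$ and $W$ is (i)$\Leftrightarrow$(iii) of Theorem D. $\square$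

## 11. Sharpness of the constant and of the hypotheses

**The constant $1$ is optimal.** Let $V=\mathfrak h$ be the adjoint representation with the Killing form. The regular semisimple elements are dense in $\mathfrak h$, and the stabilizer of such an element is its centralizer, a Cartan subalgebra, which is abelian and reductive in $\mathfrak h$. So AGS holds, and $\rho_V=\rho_{\mathfrak h}$.

**Orthogonality cannot be dropped.** Let $\mathfrak h=\mathfrak{sl}_3(\mathbb R)$ act on $V=(\mathbb R^3)^{\oplus3}=M_3(\mathbb R)$ by left multiplication. If $\det v\ne0$, then $Zv=0$ forces $Z=0$; so $\mathfrak h_v=0$ on a dense set and AGS holds. For $X=\mathrm{diag}(1,0,-1)$ the positive eigenvalues of $\mathrm{ad}\,X$ are $1,1,2$, so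
$$\rho_{\mathfrak h}(X)=1+1+2=4>3=\rho_V(X).$$
This $V$ is indeed not orthogonal: $\mathrm{diag}(2,-1,-1)$ has eigenvalue $2$ on $V$ but not $-2$, so $V\not\cong V^*$.

**The inequality on $\mathfrak a_{\mathfrak h}$ does not imply AGS for real $\mathfrak h$.** If $\mathfrak h\ne0$ is compact and $V=0$, then $\mathfrak a_{\mathfrak h}=0$ and the inequality is empty, while the only stabilizer is $\mathfrak h$ itself, which is not abelian. By Theorem B, the exact criterion for AGS is the inequality on the Cartan subspace $\mathfrak a_{\mathfrak h_{\mathbb C}}$ of the complexification.
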